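\title{Finite axiomatizability of the subdirectly irreducible algebras in a nilpotent variety}

\begin{abstract}
Let $\mathcal V$ be a congruence modular variety of finite signature generated by a finite nilpotent algebra. We show that the class $\mathcal V_{\mathrm{si}}$ of its subdirectly irreducible members need not be finitely axiomatizable. The counterexample is generated by an algebra with $36$ elements and nilpotency class $3$, an abelian group with two additional unary operations. We also show that $\mathcal V_{\mathrm{si}}$ is always defined inside $\mathcal V$ by a single first-order sentence, and that $\mathcal V_{\mathrm{si}}$ is finitely axiomatizable if and only if $\mathcal V$ is finitely based. In particular, $\mathcal V_{\mathrm{si}}$ is finitely axiomatizable when the generating algebra is a direct product of algebras of prime power order.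
\end{abstract}

\section{The question and the results}\label{sec:intro}

All algebras in this paper are nonempty and have a finite signature. A \emph{variety} is a class of algebras of one signature that is closed under homomorphic images, subalgebras and arbitrary direct products; $\mathsf{HSP}(\mathbf A)$ is the variety generated by $\mathbf A$. The congruences of an algebra $\mathbf B$ form a lattice with least element $0=0_B$ (equality) and greatest element $1=1_B$. The algebra $\mathbf B$ is \emph{subdirectly irreducible} if $|B|>1$ and there is a least congruence above $0_B$, called the \emph{monolith}. We write $\mathcal V_{\mathrm{si}}$ for the class of subdirectly irreducible members of a variety $\mathcal V$. By Birkhoff's subdirect representation theorem, every algebra embeds in a direct product of subdirectly irreducible homomorphic images of itself. So $\mathcal V_{\mathrm{si}}$ determines $\mathcal V$, and one wants to know how simply $\mathcal V_{\mathrm{si}}$ can be described.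

A class of algebras is \emph{finitely axiomatizable} if it is exactly the class of models of a finite set of first-order sentences, or equivalently of one sentence. A variety is \emph{finitely based} if it is the class of models of a finite set of identities. A finite algebra of finite signature is described up to isomorphism by one sentence that lists its elements and its operation tables, so $\mathcal V_{\mathrm{si}}$ is finitely axiomatizable whenever it consists, up to isomorphism, of finitely many finite algebras. This happens for the abelian groups satisfying $px\approx 0$ with $p$ prime, where the only subdirectly irreducible member is the cyclic group of order $p$.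

In general a finite axiom system for $\mathcal V_{\mathrm{si}}$ has two tasks: it must express subdirect irreducibility, and it must exclude the subdirectly irreducible algebras outside $\mathcal V$. To see the difficulty in the first task, let $\operatorname{Cg}(c,d)$ be the least congruence containing the pair $(c,d)$. Every nonzero congruence contains some $\operatorname{Cg}(c,d)$ with $c\ne d$, so $\mathbf B$ is subdirectly irreducible if and only if
\begin{equation}\label{eq:si}
\text{there are } a\ne b \text{ in } B \text{ with } (a,b)\in\operatorname{Cg}(c,d)\text{ for all } c\neq d \text{ in } B;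
\end{equation}
the monolith is then $\operatorname{Cg}(a,b)$. The relation $(a,b)\in\operatorname{Cg}(c,d)$ is witnessed by terms, and nothing bounds their length in advance, so \eqref{eq:si} is not a first-order sentence as it stands. For nilpotent groups the center removes this difficulty.

\begin{example}\label{ex:groups}
Let $G$ be a nilpotent group satisfying $x^e\approx 1$. Congruences of $G$ correspond to normal subgroups. We claim that $G$ is subdirectly irreducible if and only if it satisfies
\[
\exists a\,\Big(a\ne1\ \wedge\ \forall c\,\Big(c\neq1\wedge\forall z\,(cz=zc)\ \to\ \bigvee_{0\le j<e}a=c^{\,j}\Big)\Big).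
\]
If $M$ is the least nontrivial normal subgroup, take $1\ne a\in M$; for central $c\ne1$ the subgroup $\langle c\rangle$ is normal and nontrivial, so it contains $a$. Conversely, let $a$ be a witness and let $N\ne1$ be normal. The chain $N\ge[N,G]\ge[[N,G],G]\ge\cdots$ reaches $1$, and its last nontrivial term is central. So $N$ contains a central element $c\neq1$, and $a\in\langle c\rangle\le N$.
\end{example}

Two facts made this work: it suffices to test \eqref{eq:si} on central pairs, and the congruence generated by a central pair is given by a finite disjunction. It is known that $\mathcal V_{\mathrm{si}}$ is finitely axiomatizable for every variety $\mathcal V$ of groups generated by a finite nilpotent group. Centrality and nilpotence make sense far beyond groups. A variety is \emph{congruence modular} if the congruence lattices of all its members are modular; in such a variety there is a commutator $[\alpha,\beta]$ of congruences \cite{FM}, recalled in Section~\ref{sec:background}, which generalizes the commutator of normal subgroups. An algebra is \emph{nilpotent} if its lower central series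
\[
\gamma_0=1,\qquad \gamma_{i+1}=[\gamma_i,1]
\]
reaches $0$; it has \emph{class at most $k$} if $\gamma_k=0$, and \emph{class exactly $k$} if moreover $\gamma_{k-1}\ne0$. The following question is posed in \cite{Grice}.

\begin{quote}
\emph{If $\mathcal V$ is a congruence modular variety generated by a finite nilpotent algebra, is $\mathcal V_{\mathrm{si}}$ finitely axiomatizable?}
\end{quote}

Example~\ref{ex:groups} suggests the answer yes, and its argument does extend to all such varieties. But it only performs the first of the two tasks. The second task can be impossible, and the answer is no.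

Let $A=\mathbb F_3\times\mathbb F_2^2\times\mathbb F_3$. Define $\varphi\colon\mathbb F_3\to\mathbb F_2^2$ and $\psi\colon\mathbb F_2^2\to\mathbb F_3$ by
\[
\varphi(0)=(0,0),\quad\varphi(1)=(1,0),\quad\varphi(-1)=(0,1),\qquad \psi(m_1,m_2)=m_1-m_2,
\]
where in the formula for $\psi$ the bits $0,1$ are read as elements of $\mathbb F_3$. Let $\mathbf A=(A;+,-,0,f,g)$, where $+,-,0$ are the componentwise abelian group operations and
\begin{equation}\label{eq:A}
f(x,m,z)=(0,\varphi(x),0),\qquad g(x,m,z)=(0,0,\psi(m)).
\end{equation}

\begin{theorem}\label{thm:counter}
The $36$-element algebra $\mathbf A$ is nilpotent of class exactly $3$, the variety $\mathcal V=\mathsf{HSP}(\mathbf A)$ is congruence permutable (hence congruence modular), and $\mathcal V_{\mathrm{si}}$ is not finitely axiomatizable. Moreover, there are finite subdirectly irreducible algebras $\mathbf B_n\notin\mathcal V$ $(n\ge1)$ such that every first-order sentence true in all members of $\mathcal V_{\mathrm{si}}$ is true in $\mathbf B_n$ for all but finitely many $n$. Also, $\mathcal V$ is not finitely based.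
\end{theorem}

The last sentence of the theorem is not a coincidence: the lack of a finite basis is the only possible obstruction. We write $\operatorname{Mod}(\Sigma)$ for the class of models of $\Sigma$, and $\mathbf F_{\mathcal V}(2)$ for the free algebra of $\mathcal V$ on two generators.

\begin{theorem}\label{thm:criterion}
Let $\mathcal V$ be a congruence modular variety of finite signature generated by a finite nilpotent algebra; more generally, let $\mathcal V$ be a congruence modular variety of nilpotent algebras of class at most $k$, of finite signature, with $\mathbf F_{\mathcal V}(2)$ finite. Then $\mathcal V_{\mathrm{si}}=\mathcal V\cap\operatorname{Mod}(\sigma)$ for some single sentence $\sigma$, and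
\[
\mathcal V_{\mathrm{si}}\text{ is finitely axiomatizable}\iff\mathcal V\text{ is finitely based.}
\]
\end{theorem}

\begin{corollary}\label{cor:primepower}
Let $\mathcal V$ be a congruence modular variety of finite signature generated by a finite nilpotent algebra that is a direct product of algebras of prime power order. Then $\mathcal V_{\mathrm{si}}$ is finitely axiomatizable.
\end{corollary}

\begin{proof}
By the theorem of Vaughan-Lee \cite{VL}, in the form given in \cite[Chapter~XIV]{FM}, a finite nilpotent algebra of finite signature that generates a congruence modular variety and is a direct product of algebras of prime power order is finitely based. Apply Theorem~\ref{thm:criterion}.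
\end{proof}

A finite nilpotent group is the direct product of its Sylow subgroups, so Corollary~\ref{cor:primepower} contains the known result for groups. Theorem~\ref{thm:counter} shows that the prime power hypothesis cannot be omitted, even for nilpotency class $3$ and for expansions of abelian groups by two unary operations.

Theorem~\ref{thm:criterion} is proved in Section~\ref{sec:criterion} and Theorem~\ref{thm:counter} in Section~\ref{sec:counter}. The two proofs are independent of each other; both use the background in Section~\ref{sec:background}.

\section{Mal'cev terms, commutators and compactness}\label{sec:background}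

\subsection*{Identities and compactness}
An identity $s\approx t$ is read as the universal sentence $\forall\bar x\,(s=t)$, and $\operatorname{Id}(\mathcal V)$ is the set of identities true in all members of $\mathcal V$. Birkhoff's theorem says that $\mathcal V=\operatorname{Mod}(\operatorname{Id}(\mathcal V))$ for every variety $\mathcal V$. The elements of the free algebra $\mathbf F_{\mathcal V}(2)$ are the classes of terms in $x,y$ under the relation ``$s\approx t$ holds in $\mathcal V$''. If $\mathcal V=\mathsf{HSP}(\mathbf C)$ with $\mathbf C$ finite, the class of a term is determined by the function $C^2\to C$ that it induces, so $\mathbf F_{\mathcal V}(2)$ is finite. Both main proofs end with the following form of the compactness theorem.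

\begin{lemma}\label{lem:compact}
Let $\mathcal V$ be a variety and let $\sigma,\chi$ be sentences such that every member of $\mathcal V$ satisfying $\sigma$ satisfies $\chi$. Then there is a finite set $\Sigma\subseteq\operatorname{Id}(\mathcal V)$ such that every model of $\Sigma\cup\{\sigma\}$ satisfies $\chi$.
\end{lemma}

\begin{proof}
A model of $\operatorname{Id}(\mathcal V)\cup\{\sigma,\neg\chi\}$ would lie in $\mathcal V$ by Birkhoff's theorem, so there is none. By compactness, some finite subset has no model.
\end{proof}

\subsection*{Mal'cev terms}
A ternary term $p$ is a \emph{Mal'cev term} for a class of algebras if the class satisfies $p(x,y,y)\approx x$ and $p(x,x,y)\approx y$. For groups, $xy^{-1}z$ is such a term. A variety is \emph{congruence permutable} if $\alpha\circ\beta=\beta\circ\alpha$ for any two congruences of any member. A variety is congruence permutable if and only if it has a Mal'cev term, and a congruence permutable variety is congruence modular. A Mal'cev term makes principal congruences easy to describe.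

\begin{lemma}\label{lem:malcev}
Let $\mathbf B$ be an algebra with a Mal'cev term $p$ and let $a,b\in B$. Then
\[
\operatorname{Cg}(a,b)=\{(t(a,\bar e),t(b,\bar e)) : t\text{ a term},\ \bar e\text{ a tuple from }B\}.
\]
\end{lemma}

\begin{proof}
Let $R$ be the right side. It is the subuniverse of $\mathbf B^2$ generated by $(a,b)$ and the pairs $(e,e)$, so it is reflexive, contains $(a,b)$, and is contained in $\operatorname{Cg}(a,b)$. It remains to see that $R$ is an equivalence relation. If $(u,v)\in R$, then $p$ applied to $(u,u),(u,v),(v,v)$ gives $(v,u)\in R$. If $(u,v),(v,w)\in R$, then $p$ applied to $(u,v),(v,v),(v,w)$ gives $(u,w)\in R$.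
\end{proof}

\subsection*{The commutator}
Let $\alpha,\beta,\delta$ be congruences of $\mathbf B$. The \emph{term condition} $C(\alpha,\beta;\delta)$ says: for every term $t$ and all tuples $\bar a,\bar b,\bar c,\bar d$ with $a_i\,\alpha\,b_i$ and $c_j\,\beta\,d_j$ for all $i,j$,
\[
t(\bar a,\bar c)\ \delta\ t(\bar a,\bar d)\quad\Longrightarrow\quad t(\bar b,\bar c)\ \delta\ t(\bar b,\bar d).
\]
Thus whether a move along $\beta$ changes the value of $t$ modulo $\delta$ does not depend on where one stands in an $\alpha$-class. Since congruences are reflexive, an element that is held fixed may be placed in either group of arguments. In a group, the term $t(x,y)=x^{-1}y^{-1}xy$ has $t(1,1)=t(1,d)$, so the term condition forces $1=t(b,1)\,\delta\,t(b,d)$ whenever $1\,\alpha\,b$ and $1\,\beta\,d$; for groups, $[\alpha,\beta]$ corresponds to the commutator of the two normal subgroups. We use the following facts from \cite{FM}, valid in every congruence modular variety.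
\begin{enumerate}
\item[(C1)] $[\alpha,\beta]\le\delta$ if and only if $C(\alpha,\beta;\delta)$.
\item[(C2)] The commutator is monotone in each argument, and $[\alpha,\beta]\le\alpha\wedge\beta$.
\item[(C3)] The algebras of nilpotency class at most $k$ form a subvariety. A congruence modular variety of nilpotent algebras is congruence permutable, so it has a Mal'cev term.
\end{enumerate}
By (C1), $[\alpha,\beta]$ is the least $\delta$ with $C(\alpha,\beta;\delta)$. Hence the commutator, and with it nilpotence, depends only on the algebra and not on the congruence modular variety in which it is viewed. A congruence $\theta$ is \emph{central} if $[\theta,1]=0$.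

\section{Central pairs and the proof of Theorem~\ref{thm:criterion}}\label{sec:criterion}

Let $\mathcal V$ be as in Theorem~\ref{thm:criterion}. If $\mathcal V$ is generated by a finite nilpotent algebra of class $k$, then all members of $\mathcal V$ have class at most $k$ by (C3), and $\mathbf F_{\mathcal V}(2)$ is finite; so the first case of the theorem is contained in the second. If $\mathcal V$ is trivial, then $\mathcal V_{\mathrm{si}}$ is empty, $\sigma$ can be $\exists x\,(x\ne x)$, and $x\approx y$ is a basis. We assume from now on that $\mathcal V$ is nontrivial, and we fix a Mal'cev term $p$ for $\mathcal V$, which exists by (C3).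

\subsection*{A finitely based variety around $\mathcal V$}
To deduce a finite basis from a finite axiom system for $\mathcal V_{\mathrm{si}}$, we shall have to apply $\sigma$ to algebras that satisfy finitely many identities of $\mathcal V$ and are not yet known to lie in $\mathcal V$. So the analysis must take place in a finitely based variety containing $\mathcal V$. It will involve only binary terms, and finitely many identities control these.

Choose a set $T$ of terms in $x,y$ that contains exactly one term from each element of $\mathbf F_{\mathcal V}(2)$, and contains $x$ and $y$ themselves; this is possible because $x\approx y$ fails in $\mathcal V$. Let $\Sigma_T$ be the set of identities of $\mathcal V$ of the form $F(r_1,\dots,r_m)\approx r$ with $F$ a basic operation symbol of arity $m\ge0$ and $r_1,\dots,r_m,r\in T$. This is the operation table of $\mathbf F_{\mathcal V}(2)$, and it is finite because $T$ and the signature are finite. Let $\mathcal W=\operatorname{Mod}(\Sigma_T)\supseteq\mathcal V$.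

\begin{lemma}\label{lem:W}
For every term $s(x,y)$ there is $r\in T$ such that $\mathcal W$ satisfies $s\approx r$. Every identity of $\mathcal V$ in the variables $x,y$ holds in $\mathcal W$. In particular $p$ is a Mal'cev term for $\mathcal W$, and the commutator is available in $\mathcal W$.
\end{lemma}

\begin{proof}
The first statement is proved by induction on $s$. Variables lie in $T$. If $s=F(s_1,\dots,s_m)$ and $s_i\approx r_i$ holds in $\mathcal W$ with $r_i\in T$, let $r\in T$ be the term in the class of $F(r_1,\dots,r_m)$; then $F(r_1,\dots,r_m)\approx r$ belongs to $\Sigma_T$, so $s\approx r$ holds in $\mathcal W$. Now let $s\approx s'$ be an identity of $\mathcal V$ in $x,y$, and take $r,r'\in T$ with $s\approx r$ and $s'\approx r'$ in $\mathcal W$. Then $r\approx r'$ holds in $\mathcal V$, so $r=r'$ by the choice of $T$, and $s\approx s'$ holds in $\mathcal W$. The two Mal'cev identities involve only $x$ and $y$.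
\end{proof}

\subsection*{Translations}
In Example~\ref{ex:groups} the congruence generated by a central element $w$ relates $c$ to the elements $w^jc$. We need a substitute for the maps $c\mapsto w^jc$. For $\mathbf B\in\mathcal W$, $a,b\in B$ and $r\in T$ define the \emph{translation}
\[
\tau_r(c)=\tau_r^{a,b}(c)=p\big(r(b,a),\,r(a,a),\,c\big)\qquad(c\in B).
\]
It adds to $c$ the ``difference'' of $r(b,a)$ and $r(a,a)$. In a group with $p=xy^{-1}z$ and $b=wa$, $w$ central, we have $r(b,a)=w^jr(a,a)$ with $j$ the exponent sum of $x$ in $r$, so $\tau_r(c)=w^jc$. In general the Mal'cev identities give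
\begin{equation}\label{eq:tauxy}
\tau_y(c)=p(a,a,c)=c,\qquad \tau_x(a)=p(b,a,a)=b .
\end{equation}
Consider the first-order formulas
\begin{align*}
Z(a,b)&:\quad \bigwedge_{F}\ \bigwedge_{r_1,\dots,r_m\in T}\ \bigvee_{r\in T}\ \forall c_1\cdots\forall c_m\ \ F(\tau_{r_1}c_1,\dots,\tau_{r_m}c_m)=\tau_r\big(F(c_1,\dots,c_m)\big),\\
\Delta(a,b,c,d)&:\quad \bigvee_{r\in T}\ d=\tau_r(c),
\end{align*}
where $F$ ranges over the basic operation symbols, $m$ is the arity of $F$, and all translations are $\tau^{a,b}$. The formula $Z(a,b)$ says that translating the arguments of an operation translates its value, by an amount that does not depend on the arguments.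

\begin{lemma}\label{lem:central}
Let $\mathbf B\in\mathcal W$, $a,b\in B$ and $\theta=\operatorname{Cg}(a,b)$.
\begin{enumerate}
\item[(a)] If $\Delta(a,b,c,d)$ holds, then $(c,d)\in\theta$.
\item[(b)] If $Z(a,b)$ holds, then $\Delta(a,b,c,d)$ holds for all $(c,d)\in\theta$.
\item[(c)] $Z(a,b)$ holds if and only if $\theta$ is central.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $c=p(r(a,a),r(a,a),c)$ and $\tau_r(c)=p(r(b,a),r(a,a),c)$, and these are $\theta$-related because $a\,\theta\,b$.

(b) Assume $Z(a,b)$. The property it states for basic operations extends to all terms: for every term $t(w_1,\dots,w_l)$ and all $r_1,\dots,r_l\in T$ there is $r\in T$ with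
\begin{equation}\label{eq:Zterms}
t(\tau_{r_1}c_1,\dots,\tau_{r_l}c_l)=\tau_r\big(t(c_1,\dots,c_l)\big)\quad\text{for all }c_1,\dots,c_l\in B.
\end{equation}
For $t=w_i$ take $r=r_i$. For $t=F(t_1,\dots,t_m)$, induction gives $s_1,\dots,s_m\in T$ such that the left side equals $F(\tau_{s_1}t_1(\bar c),\dots,\tau_{s_m}t_m(\bar c))$ for all $\bar c$, and $Z(a,b)$ supplies $r$ for $F$ and $s_1,\dots,s_m$. Now let $(c,d)\in\theta$. By Lemma~\ref{lem:malcev}, $c=q(a,\bar e)$ and $d=q(b,\bar e)$ for a term $q$ and a tuple $\bar e$. By \eqref{eq:tauxy} and \eqref{eq:Zterms},
\[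
d=q(\tau_xa,\tau_ye_1,\tau_ye_2,\dots)=\tau_r\big(q(a,\bar e)\big)=\tau_r(c)
\]
for some $r\in T$.

(c) Assume $Z(a,b)$ again; we verify $C(\theta,1;0)$. Let $t$ be a term and let $u_i\,\theta\,u_i'$ for $1\le i\le l$. By (b), $u_i'=\tau_{r_i}(u_i)$ with $r_i\in T$. Apply \eqref{eq:Zterms} with $\tau_{r_i}$ in the first $l$ places and $\tau_y$, the identity map, in the others. This gives one $r\in T$ with $t(\bar u',\bar c)=\tau_r(t(\bar u,\bar c))$ for all $\bar c$. Hence $t(\bar u,\bar c)=t(\bar u,\bar d)$ implies $t(\bar u',\bar c)=t(\bar u',\bar d)$. By (C1), $\theta$ is central.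

Conversely, let $\theta$ be central. The point is that the difference of $t(b,\bar c)$ and $t(a,\bar c)$ does not depend on $\bar c$; we may then replace every $c_i$ by $a$, and what remains is a binary term. Precisely, let $t(x,\bar w)$ be a term, let $r\in T$ satisfy $t(x,y,\dots,y)\approx r(x,y)$ in $\mathcal W$ (Lemma~\ref{lem:W}), and let $\bar c$ be a tuple from $B$ and $z\in B$. Put
\[
s(x,\bar w)=p\big(t(x,\bar w),\,t(a,\bar w),\,z\big),
\]
a term in which $a$ and $z$ are parameters held fixed. Then $s(a,\bar c)=z=s(a,a,\dots,a)$. Since $a\,\theta\,b$, the condition $C(\theta,1;0)$ gives $s(b,\bar c)=s(b,a,\dots,a)$, that is,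
\[
p\big(t(b,\bar c),t(a,\bar c),z\big)=p\big(r(b,a),r(a,a),z\big)=\tau_r(z).
\]
Putting $z=t(a,\bar c)$, we obtain
\begin{equation}\label{eq:shift}
t(b,\bar c)=\tau_r\big(t(a,\bar c)\big)\quad\text{for all }\bar c,\text{ with } r\in T\text{ depending only on } t.
\end{equation}
Given $F$ and $r_1,\dots,r_m\in T$, apply \eqref{eq:shift} to the term
\[
t(x,y,w_1,\dots,w_m)=F\big(p(r_1(x,y),r_1(y,y),w_1),\dots,p(r_m(x,y),r_m(y,y),w_m)\big)
\]
and the tuple $\bar c=(a,c_1,\dots,c_m)$. Here $t(a,\bar c)=F(c_1,\dots,c_m)$ by the second Mal'cev identity, and $t(b,\bar c)=F(\tau_{r_1}c_1,\dots,\tau_{r_m}c_m)$ by the definition of the translations. So \eqref{eq:shift} is the equation required by $Z(a,b)$.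
\end{proof}

\subsection*{The sentence $\sigma$}
We now restrict \eqref{eq:si} to central pairs, as in Example~\ref{ex:groups}. Let $\sigma$ be the sentence
\[
\exists a\,\exists b\,\Big(a\ne b\ \wedge\ \forall c\,\forall d\,\big(c\ne d\wedge Z(c,d)\to\Delta(c,d,a,b)\big)\Big).
\]

\begin{lemma}\label{lem:sigma}
Let $\mathbf B\in\mathcal W$.
\begin{enumerate}
\item[(a)] If $\mathbf B$ is subdirectly irreducible, then $\mathbf B$ satisfies $\sigma$.
\item[(b)] If $\mathbf B$ is nilpotent and satisfies $\sigma$, then $\mathbf B$ is subdirectly irreducible.
\end{enumerate}
\end{lemma}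

\begin{proof}
(a) Choose $a\ne b$ related by the monolith $\mu$. If $c\ne d$ and $Z(c,d)$, then $(a,b)\in\mu\le\operatorname{Cg}(c,d)$, so $\Delta(c,d,a,b)$ holds by Lemma~\ref{lem:central}(b).

(b) Let $a\neq b$ be witnesses for $\sigma$ and let $\alpha\ne0$ be a congruence. Put $\alpha_0=\alpha$ and $\alpha_{i+1}=[\alpha_i,1]$. By (C2), $\alpha_{i+1}\le\alpha_i$, and $\alpha_i\le\gamma_i$ by induction on $i$. Since $\mathbf B$ is nilpotent, there is $j$ with $\alpha_j\ne0=\alpha_{j+1}$. Choose $c\ne d$ with $(c,d)\in\alpha_j$. Then $[\operatorname{Cg}(c,d),1]\le[\alpha_j,1]=0$, so $Z(c,d)$ holds by Lemma~\ref{lem:central}(c). Now $\sigma$ gives $\Delta(c,d,a,b)$, and Lemma~\ref{lem:central}(a) gives $(a,b)\in\operatorname{Cg}(c,d)\le\alpha$. So $\operatorname{Cg}(a,b)$ lies below every nonzero congruence.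
\end{proof}

Part (a) does not require nilpotence. This matters below, where it is applied to algebras about which we know only finitely many identities.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
All members of $\mathcal V$ are nilpotent and lie in $\mathcal W$, so Lemma~\ref{lem:sigma} gives $\mathcal V_{\mathrm{si}}=\mathcal V\cap\operatorname{Mod}(\sigma)$. If $\Sigma$ is a finite basis of $\mathcal V$, then $\mathcal V_{\mathrm{si}}=\operatorname{Mod}(\Sigma\cup\{\sigma\})$.

Conversely, let $\mathcal V_{\mathrm{si}}=\operatorname{Mod}(\chi)$ for a sentence $\chi$. Every member of $\mathcal V$ satisfying $\sigma$ satisfies $\chi$, so by Lemma~\ref{lem:compact} there is a finite $\Sigma\subseteq\operatorname{Id}(\mathcal V)$ such that every model of $\Sigma\cup\{\sigma\}$ satisfies $\chi$. Enlarging $\Sigma$, we may assume $\Sigma_T\subseteq\Sigma$, so that $\mathcal V\subseteq\operatorname{Mod}(\Sigma)\subseteq\mathcal W$. A subdirectly irreducible member of the variety $\operatorname{Mod}(\Sigma)$ satisfies $\sigma$ by Lemma~\ref{lem:sigma}(a), hence satisfies $\chi$, hence lies in $\mathcal V$. Every member of $\operatorname{Mod}(\Sigma)$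 embeds in a product of subdirectly irreducible members of $\operatorname{Mod}(\Sigma)$, so $\operatorname{Mod}(\Sigma)\subseteq\mathcal V$. Thus $\Sigma$ is a finite basis of $\mathcal V$.
\end{proof}

\begin{remark}\label{rem:hyp}
Nilpotence was used to obtain $p$ and in Lemma~\ref{lem:sigma}(b). The second use is essential for this $\sigma$: the construction of $Z$, $\Delta$, $\sigma$ and Lemma~\ref{lem:central} go through for the variety generated by the group $S_3$, but $S_3\times S_3$ has trivial center, so it satisfies $\sigma$ vacuously, and its two factors are normal subgroups with trivial intersection.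

The finiteness of the signature and of $\mathbf F_{\mathcal V}(2)$ makes $\Sigma_T$, $Z$ and $\Delta$ finite. Without the finiteness of $\mathbf F_{\mathcal V}(2)$ the theorem fails. The variety of all abelian groups is finitely based and has class $1$. If $\chi$ axiomatized its subdirectly irreducible members, then $\chi$ together with the sentences $\forall x\,(jx=0\to x=0)$, $j\ge1$, would be finitely satisfiable in cyclic groups of large prime order. By compactness there would be a torsion-free subdirectly irreducible abelian group. But a nonzero element $a$ of its least nonzero subgroup lies in $\langle 2a\rangle$, so $(2j-1)a=0$ for some integer $j$, which is impossible.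
\end{remark}

\section{The counterexample}\label{sec:counter}

In this section $\mathbf A$ is the algebra defined in \eqref{eq:A} and $\mathcal V=\mathsf{HSP}(\mathbf A)$. The term $x-y+z$ is a Mal'cev term, so $\mathcal V$ is congruence permutable. The operation $f$ carries information from a $3$-group to a $2$-group and $g$ carries it back to a $3$-group. In particular $\mathbf A$ is not a direct product of algebras of prime power order: in such a product the $2$-primary component of $f(a)$ would depend only on the $2$-primary component of $a$, whereas $f(0)=0$ and $f(1,(0,0),0)=(0,(1,0),0)$.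

\subsection*{Nilpotence of $\mathbf A$}
Consider the subgroups
\[
X_0=A,\qquad X_1=0\times\mathbb F_2^2\times\mathbb F_3,\qquad X_2=0\times0\times\mathbb F_3,\qquad X_3=0 .
\]
The operations $f$ and $g$ move differences one step down this chain:
\begin{equation}\label{eq:down}
a-b\in X_i\ \Longrightarrow\ f(a)-f(b)\in X_{i+1}\text{ and } g(a)-g(b)\in X_{i+1}\qquad(i=0,1,2).
\end{equation}
For $i=0$, both operations take values in $X_1$. For $i=1$, we have $f(a)=f(b)$ since $f$ reads only the first coordinate, and $g$ takes values in $X_2$. For $i=2$, neither operation reads the third coordinate. As $X_{i+1}\subseteq X_i$, the relation $\pi_i$ defined by ``$a-b\in X_i$'' is a congruence of $\mathbf A$, with $\pi_0=1$ and $\pi_3=0$.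

\begin{lemma}\label{lem:class3}
$\mathbf A$ is nilpotent of class exactly $3$.
\end{lemma}

\begin{proof}
For each term $t(y_1,\dots,y_l)$ there are integers $\lambda_1,\dots,\lambda_l$, depending only on $t$, such that for $i=0,1,2$, all $a_j\in A$ and all $c_j\in X_i$,
\begin{equation}\label{eq:linear}
t(a_1+c_1,\dots,a_l+c_l)\equiv t(a_1,\dots,a_l)+\sum_j\lambda_jc_j \pmod{X_{i+1}}.
\end{equation}
This holds for variables and for $0$, and it passes to sums and negatives. If it holds for $s$, then $s(\bar a+\bar c)-s(\bar a)\in X_i$, so by \eqref{eq:down} it holds for $f(s)$ and $g(s)$ with all $\lambda_j=0$.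

Let $\bar a$ and $\bar b$ be $\pi_i$-related and let $\bar c,\bar d$ be arbitrary. By \eqref{eq:linear}, passing from $\bar a$ to $\bar b$ adds the same element $\sum_j\lambda_j(b_j-a_j)$ to $t(\bar a,\bar c)$ and to $t(\bar a,\bar d)$ modulo $X_{i+1}$. Hence $t(\bar b,\bar c)-t(\bar b,\bar d)\equiv t(\bar a,\bar c)-t(\bar a,\bar d)$ modulo $X_{i+1}$, which proves $C(\pi_i,1;\pi_{i+1})$. By (C1) and (C2), $\gamma_i\le\pi_i$ implies $\gamma_{i+1}\le[\pi_i,1]\le\pi_{i+1}$. Starting from $\gamma_0=\pi_0$ we reach $\gamma_3=0$.

To see that $\gamma_2\ne0$ we use that neither $f$ nor $g$ is additive. Let $a=(1,(0,0),0)$ and $m=(0,(0,1),0)$; note that $2a=-a$, $2f(a)=0$ and $2m=0$. For the term $t(x,y)=f(x+y)-f(x)-f(y)$ we have $t(0,0)=0=t(0,a)$. By $C(1,1;\gamma_1)$, the elements $t(a,0)=0$ and $t(a,a)=f(-a)-2f(a)=m$ are $\gamma_1$-related. For the term $s(x,y)=g(x+y)-g(y)$ we have $s(0,0)=0=s(0,m)$. By $C(\gamma_1,1;\gamma_2)$ and $0\,\gamma_1\,m$, the elements $s(m,0)=g(m)=(0,0,-1)$ and $s(m,m)=-g(m)=(0,0,1)$ are $\gamma_2$-related, and they are distinct.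
\end{proof}

\subsection*{A symmetry of $\mathbf A$ and the identities it gives}
The two bits of $\varphi(x)$ record whether $x=1$ and whether $x=-1$. So $\varphi(-x)$ is $\varphi(x)$ with its bits swapped. The swap is additive on $\mathbb F_2^2$, and it changes the sign of $\psi$. Therefore, if $m=\varphi(x_1)+\dots+\varphi(x_k)$, then $\varphi(-x_1)+\dots+\varphi(-x_k)$ is the swap of $m$, and the values of $\psi$ on the two sums cancel. This shows that for every $k\ge1$ the variety $\mathcal V$ satisfies
\[
E_k:\qquad g\big(f(x_1)+\dots+f(x_k)\big)+g\big(f(-x_1)+\dots+f(-x_k)\big)\approx0 .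
\]
We want algebras that violate $E_n$ although all their subalgebras on fewer than $n$ generators lie in $\mathcal V$.

\subsection*{The algebras $\mathbf B_n$}
Let $n\ge1$, $L=\mathbb F_3^n$ and $I=\operatorname{Hom}(L,\mathbb F_3)$. The power set $\mathcal P(I)$ is an $\mathbb F_2$-vector space under symmetric difference $\triangle$. For $u\subseteq I$ and $\xi\in I$ let $u(\xi)\in\{0,1\}$ be $1$ exactly when $\xi\in u$. For $v\in L$ put
\[
H_v=\{\xi\in I:\xi(v)=1\}.
\]
Let $\mathbf B_n$ be the algebra on $B_n=L\times\mathcal P(I)\times\mathbb F_3$ with componentwise group operations and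
\[
f(v,u,z)=(0,H_v,0),\qquad g(v,u,z)=(0,\emptyset,|u|\bmod 3).
\]

The definition imitates $\mathbf A$ in every direction $\xi$ at once. For fixed $\xi$, the pair of bits $(H_v(\xi),H_v(-\xi))$ is $\varphi(\xi(v))$, so the map $(v,u)\mapsto\big(\xi(v),(u(\xi),u(-\xi))\big)$ is compatible with $f$. A copy of $\mathbf A$ placed at $\xi$ computes, by means of $g$, the difference $u(\xi)-u(-\xi)$, and several copies let us add such differences. The function $|u|$ is not such a sum, since all these differences vanish at $u=\{0\}$. This is why $\mathbf B_n$ should lie outside $\mathcal V$. In terms of the identities: $H_{-v}=-H_v$, so if $a_1,\dots,a_k\in B_n$ have first coordinates $v_1,\dots,v_k$ and $S=H_{v_1}\triangle\cdots\triangle H_{v_k}$, then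
\begin{equation}\label{eq:EinB}
\text{the left side of } E_k \text{ at } (a_1,\dots,a_k) \text{ is } (0,\emptyset,|S|+|{-S}|)=(0,\emptyset,2|S|).
\end{equation}

\begin{example}\label{ex:n2}
Let $n=2$ and identify $\xi\in I$ with $(\xi_1,\xi_2)=(\xi(e_1),\xi(e_2))\in\mathbb F_3^2$, where $e_1,e_2$ is the standard basis of $L$. For $v\ne0$ the set $H_v$ is a line with $3$ points, and $H_0=\emptyset$. By \eqref{eq:EinB}, $E_1$ holds in $\mathbf B_2$. The lines $H_{e_1}$ and $H_{e_2}$ meet in one point, so $|H_{e_1}\triangle H_{e_2}|=4$, and $2\cdot4\not\equiv0\pmod 3$. So $E_2$ fails in $\mathbf B_2$.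

Why should the elements $(v,u,z)$ with $v\in L'=\mathbb F_3e_1$ form a member of $\mathcal V$? On $L'$ a functional acts only through $\xi_1$. So a copy of $\mathbf A$ may now read the bits $u(\xi),u(\eta)$ for any pair with $\eta_1=-\xi_1$, not only for $\eta=-\xi$. Take the six pairs $\xi=(i,\pm1)$, $\eta=(-i,0)$ with $i\in\mathbb F_3$, shown in Figure~\ref{fig:pairs}. In the sum of the six differences $u(\xi)-u(\eta)$ each point with $\xi_2\ne0$ has coefficient $1$ and each point with $\xi_2=0$ has coefficient $-2=1$. So the sum is $|u|$ modulo $3$.
\end{example}

\begin{figure}[ht]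
\centering
\begin{tikzpicture}[xscale=1.7,yscale=1.2]
\foreach \x/\w in {-1/1,0/0,1/-1} {
  \foreach \y in {-1,1} {
    \draw[->,shorten >=5pt,shorten <=4pt] (\x,\y) -- (\w,0);
    \fill (\x,\y) circle (1.6pt);
  }
  \draw (\x,0) circle (1.6pt);
  \node at (\x,-1.4) {$\xi_1=\x$};
}
\foreach \y in {-1,0,1} { \node at (-1.8,\y) {$\xi_2=\y$}; }
\end{tikzpicture}
\caption{The nine functionals $(\xi_1,\xi_2)$ on $\mathbb F_3^2$. Each arrow goes from a functional $\xi$ to a functional $\eta$ that agrees with $-\xi$ on the line $\mathbb F_3e_1$. Counting $+1$ at the tail and $-1$ at the head of every arrow gives each filled point weight $1$ and each hollow point weight $-2=1$ in $\mathbb F_3$.}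
\label{fig:pairs}
\end{figure}

The next two lemmas carry out both halves of the example for all $n$.

\begin{lemma}\label{lem:notinV}
$\mathbf B_n$ violates $E_n$. Hence $\mathbf B_n\notin\mathcal V$.
\end{lemma}

\begin{proof}
Let $e_1,\dots,e_n$ be the standard basis of $L$, identify $\xi\in I$ with $(\xi(e_1),\dots,\xi(e_n))\in\mathbb F_3^n$, and let $S=H_{e_1}\triangle\cdots\triangle H_{e_n}$. Then $S$ consists of the $\xi$ with an odd number $\nu(\xi)$ of coordinates equal to $1$. Each coordinate takes the value $1$ once and another value twice, so
\[
3^n-2|S|=\sum_{\xi\in I}(-1)^{\nu(\xi)}=(2-1)^n=1 .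
\]
Thus $2|S|=3^n-1\equiv-1\pmod3$, and by \eqref{eq:EinB} the left side of $E_n$ at $a_j=(e_j,\emptyset,0)$ is $(0,\emptyset,-1)\neq0$.
\end{proof}

If $v_1,\dots,v_k$ lie in a proper subspace of $L$ and $\kappa\ne0$ vanishes on it, then each $H_{v_j}$ is a union of cosets of $\mathbb F_3\kappa$, so $3$ divides $|S|$ in \eqref{eq:EinB} and $E_k$ holds at these arguments. We need the same for all identities of $\mathcal V$, and for this we build the subalgebra from copies of $\mathbf A$.

\begin{lemma}\label{lem:local}
Let $L'$ be a proper subspace of $L$. Then $L'\times\mathcal P(I)\times\mathbb F_3$ is the universe of a subalgebra $\mathbf B(L')$ of $\mathbf B_n$, and $\mathbf B(L')\in\mathcal V$. Consequently $\mathbf B_n$ satisfies every identity of $\mathcal V$ in fewer than $n$ variables.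
\end{lemma}

\begin{proof}
The set is a subgroup, and it contains all values of $f$ and $g$, whose first coordinate is $0$.

\emph{The pairs.} Choose $0\ne\kappa\in I$ vanishing on $L'$, choose $w\in L$ with $\kappa(w)=1$, and let $I_0=\{\zeta\in I:\zeta(w)=0\}$. Then $I=I_0\oplus\mathbb F_3\kappa$. Let $J=I_0\times\{1,-1\}$, and for $j=(\zeta,s)\in J$ put
\[
\xi_j=\zeta+s\kappa,\qquad \eta_j=-\zeta .
\]
Since $\kappa$ vanishes on $L'$, we have $\eta_j(v)=-\xi_j(v)$ for all $v\in L'$. As $j$ runs through $J$, the functional $\xi_j$ runs once through $I\setminus I_0$ and $\eta_j$ runs twice through $I_0$. Hence for every $u\subseteq I$, in $\mathbb F_3$,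
\begin{equation}\label{eq:count}
\sum_{j\in J}\big(u(\xi_j)-u(\eta_j)\big)=|u\setminus I_0|-2\,|u\cap I_0|=|u\setminus I_0|+|u\cap I_0|=|u| .
\end{equation}

\emph{A subalgebra of $\mathbf A^J$.} We first keep the differences separate. Let $\mathbf D$ be the algebra on $L'\times\mathcal P(I)\times\mathbb F_3^J$ with componentwise group operations and
\[
f(v,u,\bar z)=(0,H_v,0),\qquad g(v,u,\bar z)=\big(0,\emptyset,(u(\xi_j)-u(\eta_j))_{j\in J}\big).
\]
Define
\[
h\colon\mathbf D\to\mathbf A^J,\qquad h(v,u,\bar z)=\big(\xi_j(v),\,(u(\xi_j),u(\eta_j)),\,z_j\big)_{j\in J}.
\]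
The map $h$ is additive, because $\xi_j$ is linear and $(u\triangle u')(\xi)=u(\xi)+u'(\xi)$ in $\mathbb F_2$. It commutes with $f$: for $v\in L'$ the bit $H_v(\xi_j)$ is $1$ exactly when $\xi_j(v)=1$, and the bit $H_v(\eta_j)$ is $1$ exactly when $\xi_j(v)=-1$, so $(H_v(\xi_j),H_v(\eta_j))=\varphi(\xi_j(v))$. This is the only place where $v\in L'$ is needed. The map $h$ commutes with $g$ because $\psi(u(\xi_j),u(\eta_j))=u(\xi_j)-u(\eta_j)$. Finally $h$ is injective. Suppose $h(v,u,\bar z)=0$. Then $\bar z=0$, and $u=\emptyset$ since the $\xi_j$ and $\eta_j$ together exhaust $I$. Also $\zeta(v)=\xi_{(\zeta,1)}(v)=0$ for all $\zeta\in I_0$, and $\kappa(v)=0$, so every functional vanishes at $v$ and $v=0$. Hence $\mathbf D\in\mathcal V$.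

\emph{Adding up.} The map $\mathbf D\to\mathbf B(L')$, $(v,u,\bar z)\mapsto(v,u,\sum_jz_j)$, is additive and surjective. It commutes with $f$, which is given by the same formula on both sides, and it commutes with $g$ by \eqref{eq:count}. So $\mathbf B(L')\in\mathcal V$.

Fewer than $n$ elements of $B_n$ have first coordinates spanning a proper subspace $L'$ of $L$, so they lie in the subalgebra $\mathbf B(L')$, which satisfies all identities of $\mathcal V$.
\end{proof}

Lemmas~\ref{lem:notinV} and~\ref{lem:local} show that $E_n$ does not follow from the identities of $\mathcal V$ in fewer than $n$ variables.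

\subsection*{Uniform subdirect irreducibility}
To compare the $\mathbf B_n$ with $\mathcal V_{\mathrm{si}}$ and not merely with $\mathcal V$, we need one sentence that holds in all $\mathbf B_n$ and forces subdirect irreducibility. The operations $f$ and $g$ push any nonzero difference into the last coordinate in at most two steps, so three terms suffice to witness \eqref{eq:si}. Write $h=\pm e$ for $h=e\vee h=-e$, and let $\rho$ be the sentence
\begin{multline*}
\exists e\,\Big(e\ne0\ \wedge\ \forall a\,\forall b\,\Big(a\ne b\to\big[\,a-b=\pm e\ \vee\ \exists d\ \ g(a+d)-g(b+d)=\pm e\\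
\vee\ \exists d\ \ g(f(a)+d)-g(f(b)+d)=\pm e\,\big]\Big)\Big).
\end{multline*}

\begin{lemma}\label{lem:rho}
Every algebra in the signature $\{+,-,0,f,g\}$ that is an abelian group under $+,-,0$ and satisfies $\rho$ is subdirectly irreducible. The algebra $\mathbf B_n$ satisfies $\rho$ for every $n\ge1$.
\end{lemma}

\begin{proof}
Let $e$ be a witness for $\rho$ and let $\theta$ be a congruence containing a pair $(a,b)$ with $a\ne b$. Then $\theta$ contains the pairs $(g(a+d),g(b+d))$ and $(g(f(a)+d),g(f(b)+d))$ for all $d$. If $(c,c')\in\theta$ then $(c-c',0)$ and $(c'-c,0)$ lie in $\theta$. So whichever disjunct holds, $(e,0)\in\theta$, and $\operatorname{Cg}(e,0)$ is the monolith.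

In $\mathbf B_n$ take $e=(0,\emptyset,1)$; then an element $(0,\emptyset,z)$ equals $\pm e$ as soon as $z\ne0$. Let $a=(v,u,z)$ and $b=(v',u',z')$ be distinct.

\emph{Case $u\ne u'$.} For $d=(0,D,0)$ the last coordinate of $g(a+d)-g(b+d)$ is $|u\triangle D|-|u'\triangle D|$. Pick $\xi\in u\triangle u'$. Passing from $D=\emptyset$ to $D=\{\xi\}$ lowers one of $|u|,|u'|$ by $1$ and raises the other by $1$, so it changes this difference by $2$ or $-2$. Hence the difference is nonzero modulo $3$ for one of the two choices of $D$, and the second disjunct holds.

\emph{Case $v\ne v'$.} We show $H_v\ne H_{v'}$; by symmetry let $v\ne0$. If $v'=cv$ with $c\in\{0,-1\}$, any $\xi$ with $\xi(v)=1$ has $\xi(v')=c\ne1$. Otherwise $v,v'$ are linearly independent and some $\xi$ has $\xi(v)=1$, $\xi(v')=0$. So $f(a)$ and $f(b)$ have different middle coordinates, and the previous case applied to them gives the third disjunct.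

\emph{Case $v=v'$ and $u=u'$.} Then $a-b=(0,\emptyset,z-z')$ with $z\ne z'$, which is the first disjunct.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
We have seen that $\mathcal V$ is congruence permutable, and $\mathbf A$ has class exactly $3$ by Lemma~\ref{lem:class3}. The algebras $\mathbf B_n$ are finite, they are subdirectly irreducible by Lemma~\ref{lem:rho}, and they are not in $\mathcal V$ by Lemma~\ref{lem:notinV}.

Let $\chi$ be a sentence true in all members of $\mathcal V_{\mathrm{si}}$. A member of $\mathcal V$ is an abelian group under $+,-,0$; if it satisfies $\rho$, it lies in $\mathcal V_{\mathrm{si}}$ by Lemma~\ref{lem:rho} and so satisfies $\chi$. By Lemma~\ref{lem:compact} there is a finite $\Sigma\subseteq\operatorname{Id}(\mathcal V)$ such that every model of $\Sigma\cup\{\rho\}$ satisfies $\chi$. Let $N$ bound the number of variables in each identity of $\Sigma$. For $n>N$ the algebra $\mathbf B_n$ satisfies $\Sigma$ by Lemma~\ref{lem:local} and $\rho$ by Lemma~\ref{lem:rho}, hence $\chi$.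

If $\mathcal V_{\mathrm{si}}=\operatorname{Mod}(\chi)$ for a sentence $\chi$, then $\mathbf B_n\in\mathcal V_{\mathrm{si}}\subseteq\mathcal V$ for large $n$, which is false. So $\mathcal V_{\mathrm{si}}$ is not finitely axiomatizable. If $\mathcal V$ had a finite basis, its conjunction $\chi$ would hold in all members of $\mathcal V_{\mathrm{si}}$, and again $\mathbf B_n\in\mathcal V$ for large $n$. So $\mathcal V$ is not finitely based.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FM}
R.~Freese and R.~McKenzie, \emph{Commutator Theory for Congruence Modular Varieties}, LMS Lecture Note Series 125.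

\bibitem{Grice}
Joshua Grice, \emph{Axiomatisability of the Class of Monolithic Groups in a Variety of Nilpotent Groups}, arXiv:1911.11245 (2019).

\bibitem{VL}
Vaughan-Lee, \emph{Nilpotence in permutable varieties}, Lecture Notes in Math.\ 1004, 1983.

\end{thebibliography}
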